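\title{Type-definable groups that do not embed in definable groups}


\begin{abstract}
In an o-minimal structure, can every definably connected type-definable group be definably embedded in a definable group, and if so, in one of the same dimension? We show that both parts have a negative answer. In every sufficiently saturated o-minimal expansion of a real closed field, a Heisenberg group built from two copies of the infinitesimals and a circle is definably connected of dimension $3$ and does not definably embed in any definable group; every definable homomorphism to a definable group kills its central circle. Independently, for every $k\ge 1$ we construct, in an elementary extension of $\mathbb R_{an}$, a definably connected type-definable group of dimension $3k$ that definably embeds in a definable group of dimension $4k$ but in none of smaller dimension. We also prove a general obstruction to embedding, in which the circle is replaced by a definably compact abelian group.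
\end{abstract}

\section{The question and the answers}

\subsection{Type-definable groups}
Let $\mathcal M$ be an o-minimal structure; we work in a sufficiently saturated elementary extension. A \emph{type-definable group} is a group whose underlying set is the intersection of a small family of definable subsets of some $M^n$ and whose operation is the restriction of a definable map. The \emph{dimension} of a type-definable set is the minimum of the dimensions of the definable sets containing it. A \emph{definable homomorphism} from a type-definable group $G$ to a definable group $H$ is a group homomorphism $G\to H$ that is the restriction to $G$ of a definable map; if it is injective, it is a \emph{definable embedding}.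

By a theorem of Marikova, every type-definable group $G\subseteq M^n$ carries a distinguished group topology with a definable basis, the analogue of Pillay's topology on definable groups. It coincides with the topology induced from $M^n$ on a large type-definable subset of $G$ of full dimension. We call it \emph{the group topology} of $G$. The group $G$ is \emph{definably connected} if there is no definable set $U$ such that $U\cap G$ is a nontrivial clopen subset of $G$ in the group topology; here nontrivial means different from $\emptyset$ and $G$.

In a stable structure every type-definable group is contained in a definable group (Hrushovski). A simple o-minimal example shows what one may hope for. Let $R$ be a saturated real closed field and let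
\[
\mu_0=\bigcap_{n\ge 1}\left(-\tfrac1n,\tfrac1n\right)
\]
be the group of infinitesimals, a type-definable subgroup of $(R,+)$. It is not an intersection of definable subgroups of $R$, because the only definable subgroup of $(R,+)$ containing it is $R$ itself (see (F2) below). Nevertheless it sits in one-dimensional definable groups, and in two quite different ones: in the line $(R,+)$, and in the definably compact circle
\[
T=[0,1)\quad\text{with addition $\oplus$ modulo $1$,}
\]
through the map $w\mapsto\langle w\rangle$, where for $|w|<1$ we put
\[
\langle w\rangle=w\ \text{ if } w\ge 0,\qquad \langle w\rangle=w+1\ \text{ if } w<0 .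
\]
Thus $\langle w\rangle$ is the representative of $w$ modulo $1$ in $[0,1)$, and $w\mapsto\langle w\rangle$ restricts to an injective homomorphism $\mu_0\to T$. One may guess that a definably connected type-definable group always arises in this way, as a small piece of a definable group. Peterzil \cite{Peterzil} asks:

\begin{quote}
\emph{Can every definably connected type-definable group $G$ in an o-minimal structure be definably embedded into a definable group $H$? Moreover, can one choose $H$ to be of the same dimension as $G$?}
\end{quote}

Both parts have a negative answer. When a group has infinitesimal coordinates together with others, a definable group containing it must also carry along the maps that tie these coordinates together. Our two families exploit two such maps: a pairing of infinitesimals with values in a circle, which no definable group can accommodate, and an action by infinitesimal spiral motions, which can be accommodated only at the price of extra dimensions.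

\subsection{Results}
From now on $R$ is a sufficiently saturated o-minimal expansion of a real closed field, and ``definable'' means definable in $R$ with parameters. We write $[a,b]=aba^{-1}b^{-1}$.

Let $A,B$ be convex type-definable subgroups of $(R,+)$ with $AB\subseteq\mu_0$; the main example is $A=B=\mu_0$. Let $G(A,B)$ be the set $A\times B\times T$ with
\begin{equation}\label{eq:law}
(x,y,z)(x',y',z')=\bigl(x+x',\;y+y',\;z\oplus z'\oplus\langle xy'\rangle\bigr),
\end{equation}
and put $Z=\{(0,0,z):z\in T\}$. Since $(x,y')\mapsto\langle xy'\rangle$ is biadditive on $A\times B$, this is a group, with inverse $(x,y,z)^{-1}=(-x,-y,\ominus z\oplus\langle xy\rangle)$; it is type-definable, and $Z$ is a definable central subgroup isomorphic to $T$.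

\begin{theorem}\label{thm:A}
Let $A,B$ be nonzero convex type-definable subgroups of $(R,+)$ with $AB\subseteq \mu_0$. Then $G(A,B)$ is definably connected of dimension $3$, and every definable homomorphism $\iota$ from $G(A,B)$ to a definable group satisfies $\iota(Z)=1$. In particular $G(\mu_0,\mu_0)$ does not definably embed in any definable group, of any dimension.
\end{theorem}

The circle is essential. If $T$ is replaced by the line and $\langle xy'\rangle$ by $xy'$, then one obtains a subgroup of the definable Heisenberg group on $R^3$.

The second part of the question fails also for groups that do embed. Let $e,s,c$ be the restrictions of $\exp,\sin,\cos$ to $[-1,1]$. They are definable in $\mathbb R_{an}$, which is o-minimal \cite{vdD}. When $R$ is an elementary extension of $\mathbb R_{an}$, write $\mathbb C_R=R[i]$, identified with $R^2$, and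
\[
E(t)=e(t)\bigl(c(t)+i\,s(t)\bigr)\qquad(|t|\le 1).
\]
Over the real numbers $E(t)=\exp((1+i)t)$, a piece of a logarithmic spiral. For $k\ge1$ let $G_k=\mu_0^k\times\mathbb C_R^k$ with
\begin{equation}\label{eq:lawk}
(t,v)(t',v')=\bigl(t+t',\;(v_j+E(t_j)v_j')_{j\le k}\bigr).
\end{equation}

\begin{theorem}\label{thm:B}
Let $R$ be a sufficiently saturated elementary extension of $\mathbb R_{an}$ and $k\ge 1$. Then $G_k$ is a definably connected type-definable group of dimension $3k$. It definably embeds in a definable group of dimension $4k$, but in no definable group of dimension less than $4k$.
\end{theorem}

So the gap between $\dim G_k$ and the least dimension of a definable group in which $G_k$ definably embeds is exactly $k$. Theorem \ref{thm:A} is proved in Section \ref{sec:A}, together with a dichotomy for the groups $G(A,B)$, and Theorem \ref{thm:B} in Section \ref{sec:B}. Section \ref{sec:C} proves a general obstruction, Theorem \ref{thm:C}.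

\section{Definable subgroups and the group topology}\label{sec:prelim}

\subsection{Small definable groups}
We use the following consequences of o-minimality. Here $S^1=\{z\in R[i]:|z|=1\}$, and $T$ and $S^1$ carry their circle topologies, for which they are definably connected.

\begin{itemize}
\item[(F1)] \emph{A definable bounded subgroup $D$ of $(R,+)$ is $0$.} If not, then $s=\sup D>0$ exists by o-minimality. Pick $d\in D$ with $d>s/2$; then $2d\in D$ and $2d>s$, a contradiction.
\item[(F2)] \emph{A nonzero definable subgroup of $(R,+)$ is $R$, and a nontrivial definable subgroup of $(R_{>0},\cdot)$ is $R_{>0}$.} These groups are torsion-free, so such a subgroup is infinite and hence contains an interval. It is therefore open, and so are its cosets; hence it is clopen, hence everything.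
\item[(F3)] \emph{An infinite definable subgroup of $T$ or of $S^1$ is the whole group.} It contains an arc, so it is open, and we conclude as in (F2).
\end{itemize}

\subsection{Comparing topologies}
Definable connectedness refers to the distinguished topology, which is given to us only on a large subset of the group. Our groups come with an obvious group topology, and the next lemma says that it is enough to test connectedness there.

\begin{lemma}\label{lem:top}
Let $G\subseteq R^n$ be a type-definable group with $\dim G=n$, and let $\tau$ be a group topology on $G$. Suppose there is a definable closed set $F\subseteq R^n$ with $\dim F<n$ such that $G\setminus F$ is $\tau$-open and $\tau$ agrees with the topology induced from $R^n$ on $G\setminus F$. Then every set that is open in the group topology of $G$ is $\tau$-open. In particular, if $G$ has no nontrivial $\tau$-clopen subset of the form $U\cap G$ with $U$ definable, then $G$ is definably connected.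
\end{lemma}

\begin{proof}
Let $\sigma$ be the group topology of $G$. It agrees with the induced topology on a type-definable set $Y\subseteq G$ with $\dim Y=n$. Write $Y=\bigcap_i Y_i$ for a small family of definable subsets of $R^n$ closed under finite intersections. Each $Y_i$ has dimension $n$, so it contains a nonempty open box. Since the family is closed under finite intersections, saturation gives one nonempty open box $P$ contained in all the $Y_i$, that is, $P\subseteq Y\subseteq G$. As $F$ is closed and $\dim F<n$, we may shrink $P$ so that $P\cap F=\emptyset$. Then $P$ is $\tau$-open, and both $\sigma$ and $\tau$ induce the ambient topology on $P$.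

Let $p\in P$ and let $W\ni p$ be $\sigma$-open. Then $W\cap P$ is open in $P$ for the ambient topology, hence $\tau$-open. So the identity map $(G,\tau)\to(G,\sigma)$ is continuous at $p$. Left translations are homeomorphisms for both topologies, so it is continuous everywhere. This is the first claim; it implies that a $\sigma$-clopen set is $\tau$-clopen, and the second claim follows.
\end{proof}

We shall use one more remark. If $S\subseteq R^n$ is convex and $U$ is a definable set such that $U\cap S$ is clopen in $S$ for the induced topology, then $U\cap S$ is $\emptyset$ or $S$. Indeed, any two points of $S$ lie on a segment contained in $S$; the trace of $U$ on this segment is definable and clopen, and segments are definably connected. We call this \emph{the segment argument}.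

\section{The Heisenberg groups $G(A,B)$}\label{sec:A}

\subsection{Dimension and connectedness}

\begin{lemma}\label{lem:conn}
If $A\ne0\ne B$, then $G(A,B)$ is definably connected of dimension $3$.
\end{lemma}

\begin{proof}
By convexity $A$ and $B$ contain intervals around $0$. So every definable set containing $G=G(A,B)$ contains a nonempty open box of $R^3$, and $\dim G=3$. Let $\tau$ be the product topology on $A\times B\times T$, with the circle topology on $T$. It is a group topology, because $\langle\cdot\rangle$ is continuous from $(-1,1)$ to the circle. Lemma \ref{lem:top} applies with $F=\{z=0\}$, since the circle topology agrees with the usual one on $(0,1)$.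

Let $U$ be definable with $U\cap G$ clopen for $\tau$. For $(x,y)\in A\times B$ the fiber $\{z\in T:(x,y,z)\in U\}$ is a definable clopen subset of the circle, hence $\emptyset$ or $T$. So $U\cap G=(U'\cap(A\times B))\times T$, where $U'=\{(x,y):(x,y,0)\in U\}$. As $(x,y)\mapsto(x,y,0)$ is continuous, $U'\cap(A\times B)$ is clopen in the convex set $A\times B$, so by the segment argument it is $\emptyset$ or $A\times B$. Thus $U\cap G$ is trivial.
\end{proof}

\subsection{Local characters and their slopes}
Commutators in $G(A,B)$ record the pairing $\langle xy\rangle$:
\begin{equation}\label{eq:comm}
[(x,0,0),(0,y,0)]=(0,0,\langle xy\rangle),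
\end{equation}
because $(x,0,0)(0,y,0)=(x,y,\langle xy\rangle)$ and $(0,y,0)(x,0,0)=(x,y,0)$. For fixed $y$, the function $x\mapsto\langle xy\rangle$ is additive in $x$, with values in the circle, and $y$ can be recovered from it as its slope. We first study such functions on their own.

Let $\varepsilon>0$. Call a definable function $f:(-\varepsilon,\varepsilon)\to T$ a \emph{local character} if
\[
f(x+x')=f(x)\oplus f(x')\qquad\text{whenever } x,x',x+x'\in(-\varepsilon,\varepsilon).
\]
Local characters on $(-\varepsilon,\varepsilon)$ form a group under pointwise $\oplus$. We also regard $f$ as a function with values in $[0,1)\subseteq R$, and derivatives are taken in this sense. For instance, $x\mapsto\langle xy\rangle$ with $\varepsilon|y|\le1$ is a local character and has derivative $y$ except possibly at $x=0$. A family $(f_q)_{q\in Q}$ of local characters is \emph{definable} if $Q$ and the map $(q,x)\mapsto f_q(x)$ are definable.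

\begin{lemma}\label{lem:slope}
\begin{itemize}
\item[(a)] For each local character $f$ on $(-\varepsilon,\varepsilon)$ there is a unique $\operatorname{sl}(f)\in R$ such that, off a finite set, $f$ is locally affine with slope $\operatorname{sl}(f)$.
\item[(b)] $\operatorname{sl}(f\oplus g)=\operatorname{sl}(f)+\operatorname{sl}(g)$.
\item[(c)] If $(f_q)_{q\in Q}$ is a definable family of local characters on $(-\varepsilon,\varepsilon)$, then $q\mapsto\operatorname{sl}(f_q)$ is definable and bounded.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By o-minimality $f$ is $C^1$ off a finite set $\Delta$. Let $x,x'\in(-\varepsilon,\varepsilon)\setminus \Delta$. For small $t\neq0$,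
\[
f(x+t)-f(x)\equiv f(t)\equiv f(x'+t)-f(x')\pmod{\mathbb Z}.
\]
As $f$ is continuous at $x$ and $x'$, both outer differences have absolute value less than $1/2$ for small $t$, so they are equal. Dividing by $t$ and letting $t\to0$ we get $f'(x)=f'(x')$. So $f'$ is constant off $\Delta$, and on each of the finitely many intervals of $(-\varepsilon,\varepsilon)\setminus \Delta$ the function $f$ is affine with this slope. Uniqueness is clear.

(b) The definable function $(f\oplus g)-f-g$ takes values in $\{0,-1\}$, so it is locally constant off a finite set. Differentiate.

(c) The slope is definable in $q$: it is the unique $c$ such that the set of points at which $f_q$ does not have derivative $c$ contains no interval. For the bound, uniform finiteness in o-minimal structures gives $k\in\mathbb N$ such that every $f_q$ is $C^1$ off at most $k-1$ points. These cut $(-\varepsilon,\varepsilon)$ into at most $k$ intervals. By the proof of (a), on an interval of length $\ell$ the function $f_q$ is affine with slope $\operatorname{sl}(f_q)$; as its values lie in $[0,1)$, we get $|\operatorname{sl}(f_q)|\,\ell\le1$. Summing over the intervals,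
\[
|\operatorname{sl}(f_q)|\le\frac{k}{2\varepsilon}\qquad(q\in Q).\qedhere
\]
\end{proof}

\subsection{Two attempts that fail}\label{subsec:toy}
This subsection is motivation only. Take $A=B=\mu_0$. To embed $G(\mu_0,\mu_0)$ in a definable group, one would first try to keep the Heisenberg form and to enlarge the second factor: choose a definable embedding $j$ of $\mu_0$ in a definable group $Q$, keep at least an interval $(-\varepsilon,\varepsilon)\subseteq\mu_0$ of the first factor, and extend the pairing. This requires a definable family $(f_q)_{q\in Q}$ of local characters on $(-\varepsilon,\varepsilon)$ with $f_{qq'}=f_q\oplus f_{q'}$ for all $q,q'\in Q$ and $f_{j(y)}(x)=\langle xy\rangle$ for $y\in\mu_0$. By Lemma \ref{lem:slope}, $q\mapsto\operatorname{sl}(f_q)$ would then be a definable homomorphism $Q\to R$ with $\operatorname{sl}(f_{j(y)})=y$ for $y\in\mu_0$. Let us try the two groups in which we know that $\mu_0$ embeds.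

\emph{The line, $Q=R$ and $j(y)=y$.} The set $\{y\in R:\operatorname{sl}(f_y)=y\}$ is a definable subgroup of $R$ containing $\mu_0$, so it is $R$ by (F2). Hence $f_y$ is a sawtooth of slope $y$ for every $y\in R$. For $y=n/\varepsilon$ with $n\in\mathbb N$ the teeth climb a total height of $2n$ on $(-\varepsilon,\varepsilon)$, while each single tooth stays in $[0,1)$; so there are at least $2n$ teeth. But in the definable family $(f_y)_{y\in R}$ the number of teeth is bounded. So the line fails.

\emph{The circle, $Q=T$ and $j(y)=\langle y\rangle$.} If $q\in T$ has finite order, then $\operatorname{sl}(f_q)=0$, because $(R,+)$ is torsion-free. There are infinitely many such $q$, so the kernel of the slope homomorphism is $T$ by (F3), and $\operatorname{sl}(f_{\langle y\rangle})=0$ for all $y\in\mu_0$ as well. So the circle fails.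

The line fails because it makes the slopes unbounded, the circle because it makes them vanish. For an arbitrary group $Q$ the two reasons combine into one.

\begin{proposition}\label{prop:key}
Let $Q$ be a definable group and let $(f_q)_{q\in Q}$ be a definable family of local characters on $(-\varepsilon,\varepsilon)$ with $f_{qq'}=f_q\oplus f_{q'}$ for all $q,q'\in Q$. Then $\operatorname{sl}(f_q)=0$ for all $q\in Q$.
\end{proposition}

\begin{proof}
By Lemma \ref{lem:slope}, $\{\operatorname{sl}(f_q):q\in Q\}$ is a definable bounded subgroup of $(R,+)$. By (F1) it is $0$.
\end{proof}

\subsection{Proof of Theorem \ref{thm:A}}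
In general, a definable group $H$ receiving $G(A,B)$ need not have a Heisenberg form, and no group $Q$ is in sight. We find one inside $H$: in the centralizer of the image of $Z$, take all elements whose commutators with the image of an interval of the $x$-axis lie in the image of $Z$. Since only an interval of the $x$-axis is involved, this condition is definable. It defines a subgroup, because central commutators are multiplicative, and this subgroup contains the image of the $y$-axis. The fact on commutators, used again in Section \ref{sec:C}, is as follows.

\begin{lemma}\label{lem:comm}
Let $C$ be a group and $K$ a central subgroup of $C$. For $g\in C$ the set $N_g=\{h\in C:[g,h]\in K\}$ is a subgroup of $C$, and $h\mapsto[g,h]$ is a homomorphism $N_g\to K$. If $g,g',h\in C$ with $[g,h],[g',h]\in K$, then $[gg',h]=[g,h][g',h]$.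
\end{lemma}

\begin{proof}
In any group,
\[
[g,hh']=[g,h]\cdot h[g,h']h^{-1},\qquad [g,h^{-1}]=h^{-1}[g,h]^{-1}h,\qquad [gg',h]=g[g',h]g^{-1}\cdot[g,h].
\]
If the commutators on the right lie in $K$, then the conjugations have no effect, and the identities give the three claims.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Lemma \ref{lem:conn} gives the dimension and connectedness of $G=G(A,B)$. Let $\iota:G\to H$ be a definable homomorphism to a definable group, and suppose that $\iota(Z)\ne1$.

\emph{The image of the circle.} Identify $Z$ with $T$. The kernel of $\iota|_Z$ is a proper definable subgroup, so it is finite by (F3). Let $m$ be its order. It is contained in the $m$-torsion $T[m]=\{0,\frac1m,\dots,\frac{m-1}m\}$, which has $m$ elements, so it equals $T[m]$. Let $K=\iota(Z)$, a definable subgroup of $H$. Since $z\mapsto mz$ maps $T$ onto $T$ with kernel $T[m]$,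
\[
\theta:K\to T,\qquad \theta(\iota(0,0,z))=mz,
\]
is a well-defined definable isomorphism.

\emph{The group $N$.} Write $a(x)=\iota(x,0,0)$ for $x\in A$ and $b(y)=\iota(0,y,0)$ for $y\in B$. As $(x,0,0)(x',0,0)=(x+x',0,0)$, the map $a$ is a homomorphism. Applying $\iota$ to \eqref{eq:comm},
\begin{equation}\label{eq:comm2}
[a(x),b(y)]=\iota(0,0,\langle xy\rangle)\in K,\qquad \theta([a(x),b(y)])=m\langle xy\rangle=\langle mxy\rangle ,
\end{equation}
where the multiple $m\langle xy\rangle$ is taken in $T$. Let $C=C_H(K)$, a definable subgroup of $H$ in which $K$ is central; it contains $\iota(G)$, because $Z$ is central in $G$. Here we use that $A\neq0$: fix $\varepsilon\in A$ with $\varepsilon>0$, so that $(-\varepsilon,\varepsilon)\subseteq A$ by convexity, and let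
\[
N=\{h\in C:\ [a(x),h]\in K\ \text{ for all } x\in(-\varepsilon,\varepsilon)\}.
\]
The set $N$ is definable, because $a$ is the restriction of a definable map and now $x$ ranges over a definable set. By Lemma \ref{lem:comm} it is an intersection of subgroups of $C$, hence a subgroup. By \eqref{eq:comm2}, $b(y)\in N$ for all $y\in B$.

\emph{The local characters.} For $h\in N$ and $|x|<\varepsilon$ put $f_h(x)=\theta([a(x),h])$. By Lemma \ref{lem:comm}, together with $a(x+x')=a(x)a(x')$, each $f_h$ is a local character on $(-\varepsilon,\varepsilon)$, and $f_{hh'}=f_h\oplus f_{h'}$ for $h,h'\in N$. So Proposition \ref{prop:key} applies with $Q=N$, and $\operatorname{sl}(f_h)=0$ for all $h\in N$. But by \eqref{eq:comm2}, $f_{b(y)}(x)=\langle mxy\rangle$, which has slope $my$. Since $B\ne0$, there is $y\in B$ with $my\ne0$, a contradiction. So $\iota(Z)=1$.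

In particular no $\iota$ is injective. As $\mu_0$ is a nonzero convex type-definable subgroup with $\mu_0\mu_0\subseteq\mu_0$, the last claim follows.
\end{proof}

The dimension of $H$ plays no role in the argument. When one of the two factors vanishes there is nothing to obstruct.

\begin{corollary}\label{cor:dich}
Let $A,B$ be convex type-definable subgroups of $(R,+)$ with $AB\subseteq\mu_0$. Then $G(A,B)$ definably embeds in a definable group if and only if $A=0$ or $B=0$, and in that case it definably embeds in one of the same dimension.
\end{corollary}

\begin{proof}
If $A\neq0\ne B$, use Theorem \ref{thm:A}. If $A=0$, then $\langle xy'\rangle=0$ throughout, and $G(A,B)$ is the direct product $0\times B\times T$. If moreover $B=0$, this is $T$. If $B\neq0$, then it embeds in $R\times T$, and both groups have dimension $2$. If $B=0$ and $A\ne 0$, then $G(A,B)=A\times0\times T$ is again a direct product and embeds in $R\times T$, of the same dimension.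
\end{proof}

\section{Groups that embed only in a larger dimension}\label{sec:B}

In this section $R$ is a sufficiently saturated elementary extension of $\mathbb R_{an}$. The following hold by transfer from the real numbers: $E(t+t')=E(t)E(t')$ whenever $t,t',t+t'\in[-1,1]$, and likewise for $e$ and for $c+i\,s$; these functions are continuous; $|E(t)|=e(t)$ is positive and strictly increasing, with $e(0)=1$; $|c(t)+i\,s(t)|=1$; and $s(t)=0$ only for $t=0$.

\subsection{The spiral}
Consider $k=1$. The group $G_1=\mu_0\ltimes\mathbb C_R$ is three-dimensional, and $t\in\mu_0$ acts on $\mathbb C_R$ as multiplication by $E(t)$. In a definable group containing $G_1$, the normalizer of the plane $\mathbb C_R$ is definable and acts on the plane, and the group of maps arising in this way contains all multiplications by $E(t)$, $t\in\mu_0$. If we had used $e(t)$ instead of $E(t)$, then $\mu_0$ would act through the one-dimensional group $R_{>0}$ of dilations, and we would obtain an embedding in $R_{>0}\ltimes\mathbb C_R$, of dimension $3$. If we had used $c(t)+i\,s(t)$, then $S^1\ltimes\mathbb C_R$ would do. The infinitesimal spiral $\{E(t):t\in\mu_0\}$, by contrast, lies in no one-dimensional definable group of multiplications. The reason is that a definable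 global spiral would give a nontrivial definable homomorphism from the torsion-free group $R_{>0}$ to the circle, and there is none.

\begin{lemma}\label{lem:spiral}
A definable subgroup $D$ of $\mathbb C_R^*$ containing $E(t)$ for all $t\in\mu_0$ is equal to $\mathbb C_R^*$.
\end{lemma}

\begin{proof}
The set $\{|d|:d\in D\}$ is a definable subgroup of $R_{>0}$ containing $e(t)\neq1$ for $0\ne t\in\mu_0$, so it is $R_{>0}$ by (F2). Let $D_1=D\cap S^1$. If $D_1$ is infinite, then $D_1=S^1$ by (F3). In this case, for $z\in\mathbb C_R^*$ choose $d\in D$ with $|d|=|z|$; then $z/d\in S^1\subseteq D$, so $z\in D$, and $D=\mathbb C_R^*$.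

Suppose that $D_1$ is finite, of order $m$. For $r>0$ choose $d\in D$ with $|d|=r$ and put $h(r)=(d/r)^m$. The element $d$ is unique up to a factor in $D_1$, and every element of $D_1$ has order dividing $m$. So $h:R_{>0}\to S^1$ is a well-defined definable homomorphism. For $0\ne t\in\mu_0$ we may take $d=E(t)$ when $r=e(t)$, so
\[
h(e(t))=(c(t)+i\,s(t))^m=c(mt)+i\,s(mt)\ne1 ,
\]
since $0\neq mt\in\mu_0$. So $\ker h\neq R_{>0}$, and $\ker h=1$ by (F2). Then $h$ is injective, its image is infinite, and $h$ is onto $S^1$ by (F3). But $-1\in S^1$ has order $2$, while $R_{>0}$ is torsion-free, a contradiction.
\end{proof}

\subsection{Proof of Theorem \ref{thm:B}}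
In $k$ independent copies, each spiral costs one additional dimension. A definable group $H$ containing $G_k$ need not be a product, and $\mathbb C_R^k$ need not be normal in it, so we pass to the normalizer.

\begin{proof}[Proof of Theorem \ref{thm:B}]
\emph{The group $G_k$.} Because $E$ is a homomorphism $\mu_0\to\mathbb C_R^*$, \eqref{eq:lawk} defines a semidirect product, and it is type-definable. By saturation there is $\delta>0$ in $\mu_0$, so every definable set containing $G_k$ contains the open box $(-\delta,\delta)^k\times R^{2k}$, and $\dim G_k=3k$. The topology induced from $R^{3k}$ is a group topology, as $E$ is continuous, and $G_k$ is convex. By Lemma \ref{lem:top} with $F=\emptyset$ and the segment argument, $G_k$ is definably connected.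

\emph{An embedding in dimension $4k$.} The map
\[
G_k\to(\mathbb C_R^*\ltimes\mathbb C_R)^k,\qquad (t,v)\mapsto\bigl((E(t_j))_{j\le k},\,v\bigr),
\]
where $(\mathbb C_R^*\ltimes\mathbb C_R)^k$ is written as $(\mathbb C_R^*)^k\ltimes\mathbb C_R^k$, is a definable homomorphism, and it is injective because $|E(t)|=e(t)$ is strictly increasing. The target has dimension $4k$.

\emph{The lower bound.} Let $\iota:G_k\to H$ be a definable embedding in a definable group. Let $N=\iota(0\times\mathbb C_R^k)$, a definable subgroup of $H$, which we identify with $(R^{2k},+)=\mathbb C_R^k$ through the definable isomorphism $v\mapsto\iota(0,v)$. Let $P=N_H(N)$ be its normalizer. It is definable and contains $\iota(G_k)$, since $0\times\mathbb C_R^k$ is normal in $G_k$.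

The group $P$ acts on $N$ by conjugation, hence on $R^{2k}$ by definable additive bijections. A definable additive map $f:R^{2k}\to R^{2k}$ is $R$-linear: the set $\{\lambda\in R: f(\lambda v)=\lambda f(v)\text{ for all }v\}$ is a definable subgroup of $(R,+)$ containing $1$, so it is $R$ by (F2). So we obtain a definable homomorphism $\rho:P\to GL_{2k}(R)$. Its kernel contains the abelian group $N$, so $\dim\ker\rho\ge2k$.

For $j\le k$ let $\mathbb C_j^*\le GL_{2k}(R)$ be the group of maps that multiply the $j$-th coordinate of $\mathbb C_R^k$ by some $z\in\mathbb C_R^*$ and fix the others. Let $t\in\mu_0$ and let $te_j\in\mu_0^k$ have $j$-th coordinate $t$ and all others $0$. In $G_k$, conjugation by $(te_j,0)$ maps $(0,v)$ to $(0,v')$, where $v'_j=E(t)v_j$ and $v'_l=v_l$ for $l\ne j$. So $\rho(\iota(te_j,0))$ is the element of $\mathbb C_j^*$ given by $E(t)$. Hence $\rho(P)\cap\mathbb C_j^*$ is a definable subgroup of $\mathbb C_j^*\cong\mathbb C_R^*$ containing $E(t)$ for all $t\in\mu_0$, and by Lemma \ref{lem:spiral} it is $\mathbb C_j^*$. Therefore $\rho(P)\supseteq\prod_j\mathbb C_j^*$, and $\dim\rho(P)\ge2k$. The nonempty fibers of $\rho$ are cosets of $\ker\rho$, so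
\[
\dim H\ge\dim P=\dim\ker\rho+\dim\rho(P)\ge 4k.\qedhere
\]
\end{proof}

\section{A general obstruction}\label{sec:C}

In Theorem \ref{thm:A}, commutators of a divisible group with another group land in a circle. We now replace the circle by an arbitrary definably compact abelian group, and slopes by torsion. Saturation is not used in the argument. Recall that a definable group $K$ is \emph{definably compact} if every definable curve $(0,1)\to K$ has a limit in $K$, in the group topology, as the parameter tends to $0$, and that the group topology of a definable subgroup is the induced one. The o-minimal Euler characteristic $\chi$ of a definable set is $\sum_{D}(-1)^{\dim D}$ over the cells $D$ of any partition of the set into cells. It is invariant under definable bijections, and for a finite set it is the number of elements. We use the following published facts.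

\begin{itemize}
\item[(i)] Definable groups have the descending chain condition (DCC) on definable subgroups; definable subgroups are closed; definable homomorphisms between definable groups are continuous \cite{Pillay}.
\item[(ii)] $\chi(Q)=\chi(Q')\chi(Q/Q')$ for a definable normal subgroup $Q'$ of a definable group $Q$. If a prime $p$ divides $\chi(Q)$ (in particular if $\chi(Q)=0$), then $Q$ has an element of order $p$ \cite{Strz}.
\item[(iii)] In a definably connected, definably compact abelian group of dimension $n$, the $m$-torsion is isomorphic to $(\mathbb Z/m)^n$ \cite{EO}.
\end{itemize}

\begin{theorem}\label{thm:C}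
Let $R$ be an o-minimal expansion of a real closed field, $G$ a type-definable group, and $K\le G$ a definable, abelian, definably compact subgroup. Let $X,Y\le C_G(K)$ be arbitrary subgroups with $[X,Y]\subseteq K$ such that, for every $m\ge1$, every element of $X$ is an $m$-th power of an element of $X$. Then every definable homomorphism $\iota$ from $G$ to a definable group satisfies $\iota([X,Y])=1$. In particular, if $[X,Y]\ne1$, then $G$ does not definably embed in a definable group.
\end{theorem}

The plan is as before: we enlarge $Y$ to a definable group $N$ of elements that have the right commutators with $X$. Each $x\in X$ gives a homomorphism $h\mapsto[x,h]$ from $N$ to $K$. Divisibility of $X$ makes the quotient of $N$ by the common kernel of these homomorphisms torsion-free, while an infinite definable subgroup of $K$ has elements of every prime order. Torsion in a quotient does not lift in general, but the Euler characteristic transports the conflict.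

\begin{proof}
Let $\iota:G\to H$ be a definable homomorphism to a definable group. The image $\iota(K)$ is a definable group; it is abelian, and definably compact as a continuous definable image of $K$, by (i). The remaining hypotheses pass to $\iota(X)$, $\iota(Y)$ and $\iota(K)$. So we may assume that $K,X,Y\le H$, and must show that $[X,Y]=1$.

\emph{A definable group containing $Y$.} Let $C=C_H(K)$, so that $K$ is central in $C$ and $X,Y\le C$. By Lemma \ref{lem:comm}, for $x\in X$ the set $N_x=\{h\in C:[x,h]\in K\}$ is a definable subgroup. Here $X$ is an arbitrary subgroup, but by DCC the intersection $N=\bigcap_{x\in X}N_x$ is already the intersection of finitely many $N_x$, so it is definable. It contains $Y$. For $x\in X$ the map $\kappa_x:N\to K$, $h\mapsto[x,h]$, is a homomorphism, and $\kappa_{xx'}=\kappa_x\kappa_{x'}$, again by Lemma \ref{lem:comm}. By DCC, $N_0=\bigcap_{x\in X}\ker\kappa_x$ is definable; it is normal in $N$. Let $Q=N/N_0$. It is definable by definable choice, and abelian because each $\kappa_x$ has an abelian target.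

\emph{$Q$ is torsion-free.} Let $h\in N$ and $m\ge1$ with $h^m\in N_0$. Let $x\in X$, and write $x=u^m$ with $u\in X$. Then $\kappa_x(h)=\kappa_u(h)^m=\kappa_u(h^m)=1$. As $x$ was arbitrary, $h\in N_0$.

\emph{Each $\kappa_x$ is trivial.} By (ii), no prime divides $\chi(Q)$, so $\chi(Q)=\pm1$. Let $x\in X$ and $I=\kappa_x(N)\le K$. This is definably isomorphic to the quotient of $Q$ by the definable subgroup $\ker\kappa_x/N_0$, so $\chi(I)$ divides $\chi(Q)$ by (ii), and $\chi(I)=\pm1$. Suppose that $I$ is infinite. Its definably connected component $I^0$, which has finite index in $I$, is closed in $K$ by (i), so it is definably compact, definably connected, abelian and of dimension at least $1$. Let $p$ be a prime. By (iii), $I^0$ contains a subgroup $J$ of order $p$, and $\chi(I)=\chi(J)\chi(I/J)=p\,\chi(I/J)$ by (ii), a contradiction. So $I$ is finite, $|I|=\chi(I)=1$, and $\kappa_x$ is trivial.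

Since $Y\subseteq N$, we conclude that $[x,y]=\kappa_x(y)=1$ for all $x\in X$ and $y\in Y$.
\end{proof}

\begin{remark}
Let $A\neq0\ne B$, $G=G(A,B)$ and $K=Z$, and let $X$ and $Y$ be the $x$-axis and the $y$-axis. The group $X\cong A$ is divisible because $A$ is convex, and $[X,Y]$ contains the infinite set of all $(0,0,\langle xy\rangle)$. So Theorem \ref{thm:C} shows again that $G$ does not definably embed in a definable group. It even recovers $\iota(Z)=1$, since the kernel of $\iota|_Z$ is then an infinite definable subgroup of $Z\cong T$ and (F3) applies. The proof of Theorem \ref{thm:A} in Section \ref{sec:A}, however, needs none of the facts (i)--(iii).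
\end{remark}

\begin{remark}
Neither divisibility nor compactness can be dropped in Theorem \ref{thm:C}. The finite quaternion group of order $8$, with $X=Y$ the whole group and $K=\{\pm1\}$, satisfies all hypotheses except divisibility of $X$. The definable Heisenberg group on $R^3$, with $K$ its center and $X,Y$ the first two axes, satisfies all except definable compactness of $K$. In both cases the group is definable and $[X,Y]\neq1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{vdD} van den Dries, 1986 (the o-minimality of $\mathbb R_{an}$, from Gabrielov's theorem).

\bibitem{EO} Edmundo and Otero, \emph{Definably compact abelian groups}, 2004.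

\bibitem{Peterzil} Ya'acov Peterzil, \emph{An o-minimalist view of the group configuration}, arXiv:1909.09994 (2019).

\bibitem{Pillay} Pillay, \emph{On groups and fields definable in o-minimal structures}, 1988.

\bibitem{Strz} Strzebo\'nski, \emph{Euler characteristic in semialgebraic and other o-minimal groups}, 1994.

\end{thebibliography}
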